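# TN-completable patterns are TP-completable

## 1. Statement, and what TP and TN obstructions are

**Theorem 1.** Every TN-completable pattern is TP-completable. Every TP obstruction contains a TN obstruction.

The route to Theorem 1 goes through six explicit patterns:

$$X_1=\begin{pmatrix}*&*\\ *&?\end{pmatrix},\quad X_2=\begin{pmatrix}?&*\\ *&*\end{pmatrix},\quad X_3=\begin{pmatrix}?&?&*\\ *&*&?\\ *&*&?\end{pmatrix},$$

$$X_4=\begin{pmatrix}*&*&*&?\\ *&*&*&*\\ *&*&*&*\\ *&*&*&*\end{pmatrix},\quad X_5=\begin{pmatrix}*&*&*&*\\ *&*&*&*\\ *&*&*&*\\ ?&*&*&*\end{pmatrix},\quad X_6=\begin{pmatrix}*&*&*&?\\ *&*&*&*\\ *&*&*&*\\ ?&*&*&*\end{pmatrix}.$$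

**Theorem 2.** None of $X_1,\dots,X_6$ is TN-completable, and every pattern avoiding all six is TP-completable.

The first theorem was posed as a conjecture; the problem is taken from Daniel Carter, Charles Johnson, "An Atomic Viewpoint of the TP Completion Problem", arXiv:2203.04484 (2022). Now to the words in it.

**Definition (TP, TN).** A real matrix is *totally positive* (TP) if all its minors are positive, and *totally nonnegative* (TN) if all its minors are nonnegative. Minors of all sizes count, so in particular all entries are positive, respectively nonnegative.

**Definition (partial matrix, pattern, completion).** A *partial matrix* has some entries specified (real numbers) and the others unspecified (written $?$). It is *partial TP* (*partial TN*) if every fully specified minor is positive (nonnegative). A *pattern* is an $m\times n$ array recording which positions are specified ($*$) and which are not ($?$). A *completion* chooses real values for the unspecified entries. A pattern is *TP-completable* if every partial TP matrix with that pattern has a TP completion, and *TN-completable* if every partial TN matrix with that pattern has a TN completion.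

For example, $\begin{pmatrix}1&1\\1&?\end{pmatrix}$ is partial TP: its only fully specified minors are its three entries. Putting $2$ in the corner gives a TP completion.

**Definition (submatrices, avoidance, obstructions).** A *submatrix* of a pattern arises by deleting some rows and some columns. It is *contiguous* if the remaining rows are consecutive and the remaining columns are consecutive. A pattern $P$ *avoids* $X$ if no submatrix of $P$, contiguous or not, equals $X$. A *TP obstruction* is a pattern that is not TP-completable but all of whose proper *contiguous* submatrices are TP-completable. A *TN obstruction* is a pattern that is not TN-completable but all of whose proper submatrices are TN-completable. In Theorem 1, "contains" refers to submatrices that need not be contiguous.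

So Theorem 1 compares two completion problems with different data (strict or weak inequalities), different demands, and different notions of minimality. We also prove two theorems that are not needed for Theorem 1: Theorem 3 in Section 10 treats the staircase patterns of Section 6, and Theorem 4 in Section 11 says that the list of six is sharp.

**Conventions.** A pattern is identified with its set $P\subseteq[m]\times[n]$ of specified positions, and $R_i=\{j:(i,j)\in P\}$. A *line* is a row or a column. $N[I;J]$ is the minor of $N$ with rows $I$ and columns $J$; the empty minor is $1$. $\mathrm{TN}$ and $\mathrm{TP}$ also denote sets of $m\times n$ matrices.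

We use four textbook facts: the Cauchy–Binet formula; Brouwer's fixed point theorem; positivity of generalized Vandermonde determinants, $\det(x_a^{e_b})>0$ for $0<x_1<x_2<\cdots$ and real $e_1<e_2<\cdots$; and *Fekete's criterion*: if all minors on consecutive rows and consecutive columns are positive, the matrix is TP. We also use some elementary operations.

* (O1) Transposition preserves TN and TP. So does reversing the order of both rows and columns: a $k\times k$ minor picks up the sign $(-1)^{k(k-1)/2}$ twice.
* (O2) Multiplying a line by a positive number preserves TN and TP.
* (O3) Repeating a line next to itself, or inserting a zero line, preserves TN: the new minors are old minors or $0$.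
* (O4) Adding $\mu\ge0$ times a column to an adjacent column preserves TN. Say $\mu$ times column $k+1$ is added to column $k$. A minor on columns $J$ changes only if $k\in J$, $k+1\notin J$, and then the new minor is the old one plus $\mu$ times the old minor with $k$ replaced by $k+1$; the order of the columns is kept because $k,k+1$ are adjacent. The other direction is the same.
* (O5) A block diagonal matrix with TN blocks (possibly not square) is TN. Consider a minor with rows $T'\cup B'$ and columns $L'\cup R'$, split according to the blocks. If $|T'|=|L'|$ it is a product of minors of the blocks. If $|L'|>|T'|$, the columns $L'$ are supported on fewer than $|L'|$ rows and the minor is $0$; if $|L'|<|T'|$, then $|R'|>|B'|$ and it is $0$ for the same reason.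

## 2. All $2\times2$ patterns, and one $3\times 3$ obstruction

Write a $2\times2$ matrix as $\begin{pmatrix}a&b\\c&d\end{pmatrix}$. If only $b$ is missing, $b=0$ completes TN data and any $0<b<ad/c$ completes TP data; similarly for $c$. If only $d$ is missing, TP data are completed by any $d>bc/a$, but the TN data $a=0$, $b=c=1$ force determinant $-1$. The case of $a$ is the same after reversal. So $X_1$ and $X_2$ are TP-completable but not TN-completable.

Suppose two or more entries are missing. If $b$ and $c$ are both specified (so $a,d$ are missing), put $\max(b,c)$ in both free places for TN data and a large number for TP data. Otherwise, zeros complete TN data, because then $bc=0$. For TP data in this case, $b$ or $c$ is free: fill all other free places with $1$ and this one with a small positive number. Thus *every* $2\times2$ pattern is TP-completable, and all but $X_1,X_2$ are TN-completable. For this size Theorem 1 holds, and the converse of its first sentence fails.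

The pattern $X_1$ becomes harmful for TP inside a larger pattern. Take
$$Q=\begin{pmatrix}*&*&*\\ *&*&?\\ *&?&*\end{pmatrix},\qquad \text{with data}\quad\begin{pmatrix}1&1&1\\1&4&x\\1&y&2\end{pmatrix},\ x,y\text{ unspecified}.$$
The fully specified $2\times2$ minors are $4-1=3$ (rows and columns $1,2$) and $2-1=1$ (rows and columns $1,3$), so this is partial TP. A TP completion needs $x>4$ (rows $1,2$, columns $2,3$), $y>4$ (rows $2,3$, columns $1,2$) and $xy<8$ (rows and columns $2,3$). This is impossible, so $Q$ is not TP-completable.

In fact $Q$ is a TP obstruction. It is symmetric, and every proper contiguous submatrix lies in one obtained by deleting row $1$, row $3$, column $1$ or column $3$, so we look at rows $1,2$ and at rows $2,3$. (That completability passes from these to smaller contiguous submatrices is Lemma 9 below, whose short proof is independent of everything else.) On rows $1,2$ only the lower right corner is missing, and it occurs in each minor with a positive coefficient, so a large value works. On rows $2,3$ we have $\begin{pmatrix}a&b&x\\c&y&d\end{pmatrix}$ with $a,b,c,d>0$; choose $y=2bc/a$, then $x>0$ so small that $cx<ad$ and $xy<bd$. So $Q$ is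 a TP obstruction, and it contains $X_1$ (rows $1,2$, columns $2,3$), as Theorem 1 predicts.

## 3. Data without completions on the six patterns

**Lemma 1.** A submatrix of a TN-completable pattern is TN-completable.

*Proof.* Given partial TN data on the submatrix, put $0$ in all other specified positions of the large pattern. A fully specified minor that uses a line outside the submatrix has a zero line there, so it vanishes. Hence the enlarged data are partial TN. Complete them and restrict. ∎

The zeros make this argument a purely TN argument; for TP only contiguous submatrices will be handled (Lemma 9). Lemma 1 also shows that the second sentence of Theorem 1 implies the first. If $P$ is TN-completable but not TP-completable, take among its contiguous submatrices that are not TP-completable one with the fewest lines. It is a TP obstruction, so it contains a TN obstruction, which is a submatrix of $P$; this contradicts Lemma 1.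

**Lemma 2.** $X_1,\dots,X_6$ are not TN-completable. $X_4,X_5,X_6$ are not TP-completable.

*Proof.* **Step 1: $X_1,X_2,X_3$.** The purpose is to give bad data with zeros. The matrices $\begin{pmatrix}0&1\\1&x\end{pmatrix}$ and $\begin{pmatrix}x&1\\1&0\end{pmatrix}$ have determinant $-1$ for every $x$. For $X_3$ take
$$\begin{pmatrix}?&?&1\\1&0&?\\1&1&?\end{pmatrix}.$$
The only fully specified minor of size $2$ is $1\cdot1-0\cdot1=1$, so the data are partial TN. In a TN completion $(m_{ij})$, rows $1,2$ and columns $1,3$ give $m_{11}m_{23}-1\ge0$, so $m_{23}>0$. Rows $2,3$ and columns $2,3$ give $0\cdot m_{33}-m_{23}\cdot1\ge0$, a contradiction.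

**Step 2: a determinant that is negative for all corner values.** This serves $X_4,X_5,X_6$ at once. Let
$$D(x,y)=\begin{pmatrix}5&5&2&x\\2&5&5&2\\1&4&5&5\\y&1&2&5\end{pmatrix}.$$
At $x=y=0$ expand along row $1$. The three $3\times3$ minors needed are
$$\det\begin{pmatrix}5&5&2\\4&5&5\\1&2&5\end{pmatrix}=75-75+6=6,\quad \det\begin{pmatrix}2&5&2\\1&5&5\\0&2&5\end{pmatrix}=30-25+4=9,\quad \det\begin{pmatrix}2&5&2\\1&4&5\\0&1&5\end{pmatrix}=30-25+2=7,$$
so $\det D(0,0)=5\cdot6-5\cdot9+2\cdot7=-1$. The coefficient of $x$ is
$$-\det\begin{pmatrix}2&5&5\\1&4&5\\y&1&2\end{pmatrix}=-\big(6-5(2-5y)+5(1-4y)\big)=-(1+5y).$$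
The coefficient of $y$ at $x=0$ is $-\det\begin{pmatrix}5&2&0\\5&5&2\\4&5&5\end{pmatrix}=-(75-34)=-41$. Hence
$$\det D(x,y)=-1-x-41y-5xy<0\qquad\text{for all }x,y\ge0. \tag{1}$$

**Step 3: all minors not containing $(1,4)$ are positive at $y=0$, except the entry $y$ itself.** This will give partial TP data. A square submatrix not containing $(1,4)$ avoids row $1$ or column $4$. The matrix $D$ is unchanged under reflection in the antidiagonal, $(i,j)\mapsto(5-j,5-i)$. This reflection is a transposition combined with reversal of both orders, so it preserves minors, and it exchanges the two cases. So it suffices to treat rows $2,3,4$, at $y=0$: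
$$\begin{pmatrix}2&5&5&2\\1&4&5&5\\0&1&2&5\end{pmatrix}.$$
With columns in the order $12,13,14,23,24,34$ the $2\times2$ minors are: first and second rows $3,5,8,5,17,15$; first and third rows $2,4,10,5,23,21$; second and third rows $1,2,5,3,15,15$. The $3\times3$ minors on columns $123,124,134,234$ are $1,7,9,6$, computed in Step 2. All are positive, and so are all entries except $y=0$.

**Step 4: conclusion.** For small $y=\varepsilon>0$, all minors of $D(x,\varepsilon)$ not containing $(1,4)$ are positive. With $x$ unspecified this is partial TP data on $X_4$. A TN completion would have $x\ge0$ and nonnegative determinant, which contradicts (1). Transposing gives $X_5$. With $x$ and $y$ both unspecified we get partial TP data on $X_6$, and (1) again excludes a TN completion. Partial TP data are partial TN, and a TP completion is a TN completion, so $X_4,X_5,X_6$ are neither TN- nor TP-completable. ∎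

## 4. Smoothing TN matrices, and why it needs a continuous completion

Here is the natural first attempt at Theorem 1. Let $P$ be TN-completable and let $d$ be partial TP data on $P$. Then $d$ is partial TN, so it has a TN completion $A$. It is a fact, reproved in Lemma 3, that TP is dense in TN; so move $A$ slightly to a TP matrix.

This stops at one exact point: the perturbation also moves the *specified* entries, and putting them back may undo it. Take $\begin{pmatrix}1&?\\1&1\end{pmatrix}$ with the TN completion in which every entry is $1$. The nearby matrix $\begin{pmatrix}1+\delta&1\\1&1\end{pmatrix}$ is TP, but restoring its $(1,1)$ entry returns the singular matrix we started from.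

The way around is to aim at a slightly wrong target, so that the perturbation lands exactly on $d$. That is a fixed point argument, and it needs TN completions that depend *continuously* on the data. The hypothesis "TN-completable" gives a completion of each datum separately and says nothing about continuity. Convexity does not help either: for $\begin{pmatrix}1&x\\y&1\end{pmatrix}$ the TN completions are given by $x,y\ge0$, $xy\le1$. This set contains $(4,0)$ and $(0,4)$ but not their midpoint $(2,2)$.

So the plan is as follows. We use TN-completability only to conclude that $P$ avoids the six patterns (Lemmas 1 and 2). For patterns avoiding the six we *construct* a TN completion of partial TP data by explicit continuous formulas. The construction may land on the boundary of TP; the two lemmas of this section then push it inside.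

**Lemma 3.** For $0<t<1$ there is a continuous map $\Psi_t:\mathrm{TN}\to\mathrm{TP}$ (on $m\times n$ matrices) with $\Psi_t\to\mathrm{id}$ uniformly on compact sets as $t\to0$. In particular TP is dense in TN.

*Proof.* **Step 1: write all minors of $A$ as maximal minors of one matrix.** The purpose is to treat minors of all sizes uniformly. Let $W$ be the $m\times m$ matrix with $W_{i,m+1-i}=(-1)^{i-1}$ and zeros elsewhere. For $m=n=2$,
$$[W|A]=\begin{pmatrix}0&1&a&b\\-1&0&c&d\end{pmatrix},$$
and its maximal minors on columns $12,13,14,23,24,34$ are $1,a,b,c,d,ad-bc$.

In general, take the maximal minor of $[W|A]$ on the $W$-columns $m+1-i$ $(i\in I^c)$ and the $A$-columns $J$, where $|J|=|I|$. The chosen $W$-columns, from left to right, have their nonzero entries in the rows of $I^c$ listed decreasingly. Reorder the rows by $\tau$, which lists $I^c$ decreasingly and then $I$ increasingly. The matrix becomes block upper triangular, with a diagonal block with entries $(-1)^{i-1}$ and the block of $A$ on $I\times J$. So the minor equals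
$$\mathrm{sgn}(\tau)\prod_{i\in I^c}(-1)^{i-1}\,A[I;J].$$
Let $q=|I^c|$. Inversions inside $I^c$ number $\binom q2$. An $i\in I^c$ forms inversions with those $k\in I$ with $k<i$; there are $(i-1)-\#\{i'\in I^c:i'<i\}$ of them, which sum to $\sum_{i\in I^c}(i-1)-\binom q2$. So $\tau$ has $\sum_{i\in I^c}(i-1)$ inversions and the signs cancel. The maximal minors of $[W|A]$ are exactly the minors of $A$, including the empty minor $1=\det W$.

**Step 2: multiply by a TP matrix close to the identity.** This makes all maximal minors positive. Let $Z_t=(t^{(a-b)^2})_{a,b\le m+n}$. Since $t^{(a-b)^2}=t^{a^2}t^{b^2}(t^{-2a})^b$ and $t^{-2a}$ increases with $a$, every minor of $Z_t$ is a positive multiple of a generalized Vandermonde determinant, so $Z_t$ is TP. Also $Z_t\to I$ as $t\to0$.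

For $A\in\mathrm{TN}$ put $[Y|Q]=[W|A]Z_t$ with $Y$ of size $m\times m$. By Cauchy–Binet each maximal minor of $[Y|Q]$ is a combination, with positive coefficients (minors of $Z_t$), of the maximal minors of $[W|A]$. Those are nonnegative and not all zero, since $\det W=1$. So all maximal minors of $[Y|Q]$ are positive; in particular $\det Y>0$.

**Step 3: return to the shape $[W|\,\cdot\,]$.** Put $\Psi_t(A)=WY^{-1}Q$. Then $[W|\Psi_t(A)]=WY^{-1}[Y|Q]$ and $\det(WY^{-1})=1/\det Y>0$, so all maximal minors of $[W|\Psi_t(A)]$ are positive. By Step 1 these are the minors of $\Psi_t(A)$, so $\Psi_t(A)$ is TP. Since $Y,Q$ are continuous in $A$, so is $\Psi_t(A)$. For $A$ in a compact set, $[Y|Q]-[W|A]=[W|A](Z_t-I)\to0$ uniformly. Hence $Y\to W$, $Y^{-1}\to W^{-1}$, $Q\to A$ and $\Psi_t(A)\to A$ uniformly. ∎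

**Lemma 4.** Let $\pi$ denote restriction of a matrix to $P$, and let $U\subset\mathbb R^P$ be the set of partial TP matrices; it is open, being defined by finitely many strict polynomial inequalities. Suppose there is a continuous map $\sigma:U\to\mathrm{TN}$ with $\pi\sigma=\mathrm{id}$. Then $P$ is TP-completable.

*Proof.* Let $A_0\in U$ and let $\mathcal B\subset U$ be a closed ball about $A_0$ of radius $\varepsilon>0$. The set $\sigma(\mathcal B)$ is compact, so $\pi\Psi_t\sigma(d)\to\pi\sigma(d)=d$ uniformly on $\mathcal B$. Fix $t$ with $\|\pi\Psi_t\sigma(d)-d\|<\varepsilon$ on $\mathcal B$. Then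
$$d\longmapsto A_0+d-\pi\Psi_t\sigma(d)$$
maps $\mathcal B$ continuously to itself. By Brouwer there is a fixed point $d^*$. It satisfies $\pi\Psi_t\sigma(d^*)=A_0$, so $\Psi_t\sigma(d^*)$ is a TP completion of $A_0$. ∎

From now on the task is: *if $P$ avoids $X_1,\dots,X_6$, find a continuous $\sigma$.*

## 5. Gluing two TN matrices along part of a row

The smallest case shows the formula. For $\begin{pmatrix}a&?\\c&d\end{pmatrix}$ with positive data, the largest TN choice of the missing entry is $ad/c$, and it is continuous in the data. It says that the new column is proportional to the old one. The lemma does this for blocks.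

**Lemma 5.** Let the rows be ordered $T<p<B$ and the columns $L<C<R$ with $|C|\in\{1,2\}$ (any of $T,B,L,R$ may be empty). Let $c_1,c_2$ be the first and last column of $C$ ($c_1=c_2$ if $|C|=1$). Let $N_1$ on $(T\cup p)\times(L\cup C)$ and $N_2$ on $(p\cup B)\times(C\cup R)$ be TN, agreeing on $\{p\}\times C$ and positive there. Then the matrix $M$ that extends $N_1$ and $N_2$ by
$$M_{ij}=\frac{N_1(i,c_2)N_2(p,j)}{N_1(p,c_2)}\ (i\in T,j\in R),\qquad M_{ij}=\frac{N_2(i,c_1)N_1(p,j)}{N_1(p,c_1)}\ (i\in B,j\in L) \tag{2}$$
is TN. If $N_1,N_2$ are entrywise positive, so is $M$. The transposed statement also holds.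

For instance, $N_1=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and $N_2=\begin{pmatrix}1&1\\1&2\end{pmatrix}$, glued at their common entry $1$, give
$$M=\begin{pmatrix}2&1&1\\1&1&1\\1&1&2\end{pmatrix}.$$
Its $2\times2$ minors (columns $12,13,23$) are $1,1,0$ for rows $1,2$; $1,3,1$ for rows $1,3$; $0,1,1$ for rows $2,3$; and $\det M=1$. So $M$ is TN but not TP, although the data it completes are partial TP. This is why Lemma 4 is needed afterwards.

*Proof.* Positivity of $M$ is clear from (2), and the transposed statement follows from (O1). We show that $M$ is TN.

**Step 1: reduce to TP matrices.** This makes all denominators and minors below positive. By Lemma 3, $N_1$ and $N_2$ are limits of TP matrices. Multiply each column $c\in C$ of the second approximant by the quotient of the two $(p,c)$ entries. These factors tend to $1$, because both entries tend to the same positive number. Afterwards the approximants agree on $\{p\}\times C$. By (2), $M$ depends continuously on $(N_1,N_2)$, and TN is closed. So assume that $N_1,N_2$ are TP.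

**Step 2: clear row $p$ to the left of $C$.** This makes the left columns live on $T$ only. Let $L=\{l_1<\dots<l_\ell\}$, $l_{\ell+1}:=c_1$ and $\mu_k=N_1(p,l_k)/N_1(p,l_{k+1})>0$. On $T\cup p$ let
$$n_k=l_k-\mu_kl_{k+1}$$
as columns of $N_1$. Then $n_k(p)=0$. Set $n_k=0$ on $B$.

**Step 3: $[n_1\dots n_\ell\,|\,C]$ on rows $T\cup p$ is TN.** We collect minors on consecutive columns and then apply Fekete's criterion to a perturbation. Let $T'\subseteq T$ with $|T'|=b-a+1$ and $b\le\ell$. Working from left to right, column operations replace $l_a,\dots,l_b$ by $n_a,\dots,n_b$. The last row $p$ then has only one nonzero entry, at its end, so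
$$N_1[T'\cup p;\,l_a,\dots,l_b,l_{b+1}]=\det[n_a,\dots,n_b,l_{b+1}](T'\cup p)=N_1(p,l_{b+1})\det[n_a,\dots,n_b](T').$$
The left side is positive, hence $\det[n_a,\dots,n_b](T')>0$. In the same way, minors on the columns $n_a,\dots,n_\ell,c_1$, or (if $|C|=2$) on $n_a,\dots,n_\ell,c_1,c_2$, with any rows in $T\cup p$, equal the minors of $N_1$ with $l$'s in place of $n$'s, so they are positive. Minors on subsets of $C$ are minors of $N_1$ as well.

The remaining minors on consecutive columns are those with row $p$ and columns $n_a,\dots,n_b$; they vanish. To make them positive, replace the zero $n_k(p)$ by $\delta^{\ell+1-k}$. For small $\delta>0$ the finitely many positive minors above stay positive. Expand a minor on rows $T'\cup p$ and columns $n_a,\dots,n_b$ along row $p$. The lowest power of $\delta$ comes from the last column $n_b$, with sign $+$, and gives the leading term $\delta^{\ell+1-b}\det[n_a,\dots,n_{b-1}](T')>0$ (the determinant is $1$ if $a=b$). So for small $\delta$ all minors on consecutive columns are positive, and the perturbed matrix is TP by Fekete's criterion. Let $\delta\to0$.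

**Step 4: the same on the right.** Let $R=\{h_1<\dots<h_s\}$, $h_0:=c_2$, $\nu_k=N_2(p,h_k)/N_2(p,h_{k-1})$, and $n^R_k=h_k-\nu_kh_{k-1}$ on $p\cup B$. Then $n^R_k(p)=0$; set $n^R_k=0$ on $T$. Reversing both orders turns this into the situation of Step 3. Hence $[C\,|\,n^R]$ on rows $p\cup B$ is TN.

**Step 5: $\mathcal W=[n\,|\,C\,|\,n^R]$ on $T\cup p\cup B$ is TN.** Here the two halves meet; the columns of $C$ are those of $N_1$ on $T\cup p$ and those of $N_2$ on $p\cup B$. Consider a minor with rows $T'\cup P'\cup B'$, $P'\subseteq\{p\}$, and columns $L',C',R'$. The $n$-columns are supported on $T$ and the $n^R$-columns on $B$. So in the Laplace expansion along the three row blocks all of $L'$ must go to $T'$ and all of $R'$ to $B'$. Thus the minor is $0$ unless $a:=|T'|-|L'|\ge0$ and $b:=|B'|-|R'|\ge0$, and then $a+|P'|+b=|C'|\le2$. In that case it equals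
$$\sum\pm\det[n_{L'}|C_T](T')\;\det[C_P](P')\;\det[C_B|n^R_{R'}](B'),$$
summed over $C'=C_T\sqcup C_P\sqcup C_B$ with sizes $a,|P'|,b$, with the sign of the permutation $(C_T,C_P,C_B)$ of $C'$. All factors are $\ge0$ by Steps 3 and 4. If only one partition is possible, its sign is $+$ and we are done. Otherwise $C'=\{c_1,c_2\}$ with $c_1\neq c_2$, exactly two of $a,|P'|,b$ equal $1$, and there are two terms. Put
$$D_s=\det[n_{L'}|c_s](T')\ \ (\text{if }a=1),\qquad E_s=\det[c_s|n^R_{R'}](B')\ \ (\text{if }b=1).$$

* If $a=|P'|=1$, the minor is $\big(D_1c_2(p)-D_2c_1(p)\big)\det n^R_{R'}(B')$. Expanding along row $p$, where the $n$-columns vanish, we see that the bracket is the minor of $[n|C]$ with rows $T'\cup p$ and columns $L',c_1,c_2$. So it is $\ge0$.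
* If $|P'|=b=1$, the minor is $\det n_{L'}(T')\big(c_1(p)E_2-c_2(p)E_1\big)$. The bracket is the minor of $[C|n^R]$ with rows $p\cup B'$ and columns $c_1,c_2,R'$. So it is $\ge0$.
* If $a=b=1$, the minor is $D_1E_2-D_2E_1$. The two brackets above are nonnegative for these same $T',L'$ and $B',R'$, so $D_1\ge D_2c_1(p)/c_2(p)$ and $E_2c_1(p)/c_2(p)\ge E_1$. Since $E_2,D_2\ge0$,
$$D_1E_2\ \ge\ D_2\,\frac{c_1(p)}{c_2(p)}\,E_2\ \ge\ D_2E_1 .$$

The third case shows what row $p$ does: it compares the two ratios $D_1/D_2$ and $E_1/E_2$ with $c_1(p)/c_2(p)$. The bound $|C|\le2$ was used to have at most two terms.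

**Step 6: undo the column operations.** This turns $\mathcal W$ into $M$. For $k=\ell,\ell-1,\dots,1$ add $\mu_k$ times column $k+1$ (already restored; for $k=\ell$ it is $c_1$) to column $k$. By (O4) TN is preserved. On $T\cup p$ this gives $n_k+\mu_kl_{k+1}=l_k$. On $B$ it produces
$$\mu_k\mu_{k+1}\cdots\mu_\ell\,c_1=\frac{N_1(p,l_k)}{N_1(p,c_1)}\,c_1,$$
which is (2). On the right, for $k=1,\dots,s$ add $\nu_k$ times the restored column $k-1$ (first $c_2$) to column $k$. On $p\cup B$ this restores $h_k$, and on $T$ it gives $\big(N_2(p,h_k)/N_2(p,c_2)\big)c_2$, again (2), since $N_2(p,c_2)=N_1(p,c_2)$. The result is $M$. ∎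

## 6. Patterns avoiding $X_1$ and $X_2$ are made of staircases

**Definition (staircase).** A *staircase* is an $m\times n$ pattern with $R_i=\{f(i),\dots,g(i)\}\ne\emptyset$ for all $i$, where $f,g$ are nondecreasing, $f(1)=1$, $g(m)=n$, and $f(i+1)\le g(i)$ for $i<m$.

For example, $f=(1,1,2,4)$, $g=(2,3,4,4)$ gives
$$S=\begin{pmatrix}*&*&?&?\\ *&*&*&?\\ ?&*&*&*\\ ?&?&?&*\end{pmatrix}.$$

The transpose of a staircase is a staircase. The rows containing column $j$ form $\{i:f(i)\le j\}\cap\{i:g(i)\ge j\}$, an initial segment intersected with a final segment, so they form an interval, and its ends are nondecreasing in $j$. For $j<n$ let $i$ be minimal with $g(i)\ge j+1$. Then $f(i)\le j$, because either $i=1$, or $f(i)\le g(i-1)\le j$. So row $i$ contains $j$ and $j+1$. Hence consecutive columns overlap and all columns are nonempty (for $n=1$, column $1$ contains row $1$). Finally column $1$ contains row $1$ and column $n$ contains row $m$.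

**Definition (components).** Form the bipartite graph with vertices the rows and the columns and with edge set $P$. A *component* $K$ of $P$ is a connected component with at least one edge; $I_K$ and $J_K$ are its sets of rows and columns.

Different components have disjoint row sets and disjoint column sets, and $P\subseteq\bigcup_KI_K\times J_K$. The row set of a component need not consist of consecutive rows: in
$$\begin{pmatrix}*&?&*&?\\ ?&*&?&*\\ *&?&*&?\\ ?&*&?&*\end{pmatrix}\tag{3}$$
there are two components, $\{1,3\}\times\{1,3\}$ and $\{2,4\}\times\{2,4\}$, and they interlace.

**Lemma 6.** If $P$ avoids $X_1,X_2$, then each component, viewed as a pattern on $I_K\times J_K$, is a staircase.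

*Proof.* Write $i\sim k$ if $R_i\cap R_k\neq\emptyset$.

**Step 1: compare two overlapping rows.** This translates avoidance into inequalities. Let $i<k$ and $c\in R_i\cap R_k$. If $j\in R_i\setminus R_k$, then $j<c$; otherwise rows $i,k$ and columns $c,j$ form $X_1$. If $l\in R_k\setminus R_i$, then $l>c$; otherwise rows $i,k$ and columns $l,c$ form $X_2$. Now $\min R_k\le c$, so $\min R_k\in R_i$; and $\max R_i\ge c$, so $\max R_i\in R_k$. Thus
$$\min R_i\le\min R_k\in R_i,\qquad \max R_k\ge\max R_i\in R_k. \tag{4}$$
Moreover
$$R_i\cap R_k=R_k\cap(-\infty,\max R_i], \tag{5}$$
because an element of $R_k\setminus R_i$ exceeds every common element, in particular $\max R_i$.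

**Step 2: monotone chains.** This gives monotonicity and overlap inside a component. If $i,i'<k$ and $i\sim k\sim i'$, then $R_i$ and $R_{i'}$ both contain $\min R_k$ by (4), so $i\sim i'$. If $k,k'>i$ and $k\sim i\sim k'$, both contain $\max R_i$, so $k\sim k'$. Hence a shortest $\sim$-path between two rows has no interior local maximum or minimum, since it could be shortened there. Two rows of one component are joined by a $\sim$-path, so they are joined by a monotone one. By (4), $\min R_i$ and $\max R_i$ are nondecreasing on $I_K$. Between consecutive rows of $I_K$ a monotone chain has no room for interior rows, so consecutive rows of $I_K$ satisfy $\sim$.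

**Step 3: a row between two overlapping rows contains what they share.** This is needed to see that the supports are intervals. Let $i<k<l$ in $I_K$ with $i\sim l$, and let $i=i_0<\dots<i_s=k$ be a monotone chain. If $i_t\sim l$ with $t<s$, then $i_{t+1}$ and $l$ both exceed $i_t$ and both are $\sim i_t$, so $i_{t+1}\sim l$ by Step 2. By induction $k\sim l$. If $c\in R_i\cap R_l$, then $c\le\max R_i\le\max R_k$, so $c\in R_l\cap(-\infty,\max R_k]=R_k\cap R_l$ by (5). Thus $R_i\cap R_l\subseteq R_k$.

**Step 4: assemble the staircase.** $X_1$ and $X_2$ are symmetric, so Step 3 holds for columns. If $a<c<b$ are in $J_K$ and $a,b\in R_i$, then columns $a,b$ share row $i$, so column $c$ contains row $i$. Thus $R_i$ is an interval of $J_K$, from $f(i)$ to $g(i)$ say. By Step 2, $f,g$ are nondecreasing. If $i^+$ is the successor of $i$ in $I_K$, then $i\sim i^+$ and (4) gives $f(i^+)\in R_i$, so $f(i^+)\le g(i)$. The column $\min J_K$ lies in some $R_i$, so $f(i)=\min J_K$, and by monotonicity $f=\min J_K$ at the first row of $I_K$. Likewise $g=\max J_K$ at the last row. ∎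

## 7. Cutting staircases, and a continuous completion for them

**Definition (splitting).** A *splitting* of a staircase $P$ is a row $p$ and an interval $C$ of one or two columns with $\{p\}\times C\subseteq P$ such that, with $T,B$ the rows above and below $p$ and $L,R$ the columns left and right of $C$,
$$P\cap(T\times R)=P\cap(B\times L)=\emptyset,$$
and $P_1=P\cap\big((T\cup p)\times(L\cup C)\big)$, $P_2=P\cap\big((p\cup B)\times(C\cup R)\big)$ are staircases on these contiguous sets of lines, each having fewer lines than $P$.

Then $P=P_1\cup P_2$. In the example $S$ of Section 6 take $p=2$, $C=\{2\}$: row $1$ has nothing to the right of column $2$, and rows $3,4$ have nothing to the left of it. $P_1$ is the full $2\times 2$ block on rows and columns $1,2$, and $P_2$, on rows $2,3,4$ and columns $2,3,4$, is $\begin{pmatrix}*&*&?\\ *&*&*\\ ?&?&*\end{pmatrix}$.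

**Lemma 7.** Let $P$ be a staircase, not full, with no contiguous $X_4,X_5,X_6$. Then $P$ or $P^T$ has a splitting.

*Proof.* **Step 1: a local criterion.** We show: *(S) if $1<p<m$ and rows $p-1,p+1$ share at most two columns, then $P$ has a splitting at $p$.* By monotonicity the shared columns form $[f(p+1),g(p-1)]$. If $f(p+1)\le g(p-1)$, let $C=[f(p+1),g(p-1)]$; otherwise let $C=\{g(p-1)\}$. Since $f(p)\le f(p+1)$ and $f(p)\le g(p-1)$, we have $f(p)\le\min C$; also $\max C=g(p-1)\le g(p)$. So $\{p\}\times C\subseteq P$. Rows $r<p$ have $g(r)\le g(p-1)=\max C$, and rows $r>p$ have $f(r)\ge f(p+1)\ge\min C$, so the two forbidden blocks contain no specified position.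

$P_1$ has the rows $[f(r),g(r)]$ $(r<p)$ and $[f(p),\max C]$, on columns $1,\dots,\max C$. $P_2$ has the rows $[\min C,g(p)]$ and $[f(r),g(r)]$ $(r>p)$, on columns $\min C,\dots,n$. Ends are monotone since $g(p-1)=\max C$ and $\min C\le f(p+1)$; the overlap conditions are the inequalities $f(r+1)\le g(r)$ of $P$; and the extreme columns are reached in the first and last rows. So both are staircases, with fewer rows than $P$.

**Step 2: find a jump of $g$.** This locates the place to cut. If $g(1)=n$ and $f(m)=1$, then $P$ is full by monotonicity. So $g(1)<n$ or $f(m)>1$. The second condition says that column $1$ does not reach row $m$, so it is the first condition for $P^T$. The hypotheses are invariant under transposition, so assume $g(1)<n$. As $g(m)=n$, there is an $i$ with $g(i)<g(i+1)$. Put $j=g(i)+1$; then $2\le j\le g(i+1)\le n$.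

**Step 3: the jump is in the last row, $i+1=m$.** Then $g(m-1)<n$, so column $n$ is specified only in row $m$, and $(m,n-1)\in P$ since $f(m)\le g(m-1)\le n-1$. Take $p=m$, $C=\{n-1\}$. Here $R=\{n\}$ and $B=\emptyset$. $P_1$ is $P$ without column $n$, still a staircase because $f(m)\le g(m-1)$. $P_2$ is the full pattern $\{m\}\times\{n-1,n\}$, with $3<m+n$ lines because $m,n\ge2$.

**Step 4: $i+1<m$ and $j=2$.** Then $g(i)=1$, so $g(1)=1$, and $f(2)\le g(1)$ gives $f(2)=1$. Take $p=2$, $C=\{1\}$; here $L=\emptyset$, and row $1$ has nothing to the right of column $1$. $P_1$ is $\{1,2\}\times\{1\}$, and $P_2$ is $P$ without row $1$, a staircase since $f(2)=1$. Both have fewer lines, as $m\ge3$ and $n\ge2$.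

**Step 5: $i+1<m$ and $j\ge3$.** This is where the forbidden patterns enter. If rows $i,i+2$ share at most two columns, use (S) at $p=i+1$. If columns $j-2,j$ share at most two rows, use (S) for $P^T$ at $j-1$, where $1<j-1<n$. Suppose neither holds. Rows $i,i+2$ share the columns $[f(i+2),g(i)]$, at least three, so $f(i+2)\le g(i)-2=j-3$. Columns $j-2,j$ share the rows $r$ with $g(r)\ge j$ and $f(r)\le j-2$. The first condition means $r\ge i+1$, and the second passes to smaller $r$. There are at least three such rows, so $i+1,i+2,i+3$ are among them: $i+3\le m$ and $f(i+3)\le j-2$.

Look at rows $i,\dots,i+3$ and columns $j-3,\dots,j$. Row $i$ has $f(i)\le f(i+2)\le j-3$ and $g(i)=j-1$, so exactly $(i,j)$ is missing. Rows $i+1,i+2$ have $f\le j-3$ and $g\ge j$, so nothing is missing. Row $i+3$ has $f\le j-2$ and $g\ge j$, so at most $(i+3,j-3)$ is missing. This is a contiguous $X_4$ or $X_6$, a contradiction. ∎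

**Lemma 8.** Let $P$ be a staircase with no contiguous $X_4,X_5,X_6$. There is a continuous map assigning to each partial TP matrix on $P$ an entrywise positive TN completion.

*Proof.* Induct on $m+n$. If $P$ is full, partial TP matrices are TP matrices; take the identity. In particular this covers $m=1$ and $n=1$. Otherwise take a splitting of $P$ or $P^T$ from Lemma 7. The parts are contiguous submatrices, so they satisfy the hypotheses and have fewer lines. Complete the data on $P_1$ and $P_2$ by induction to positive TN matrices $N_1,N_2$. Both agree with the data on $\{p\}\times C$ and are positive there. Glue them by Lemma 5 (or its transpose). The formulas (2) are continuous on positive matrices, and the result is positive, TN, and agrees with the data on $P_1\cup P_2=P$. ∎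

## 8. Interlacing components by cross-ratios: proof of Theorem 2

Lemma 8 completes each component. How do we complete all of them together? Zeros between components fail: in the pattern (3), zeros in the free places give the minor $0\cdot0-d_{13}d_{22}<0$ on rows $1,2$ and columns $2,3$.

For a positive matrix $F$, the minor on rows $i<k$ and columns $j<l$ is nonnegative exactly when the *cross-ratio* $F_{ij}F_{kl}/(F_{il}F_{kj})$ is at least $1$. Cross-ratios do not change when lines are scaled, and the cross-ratio of a rectangle is the product of the cross-ratios of the contiguous $2\times 2$ cells it is cut into. So data on a component prescribe cross-ratios, and the rest of the data can be matched by scaling lines. The plan is to build a TN matrix $F$ as an entrywise product of stretched copies of small TN matrices, each of which has nontrivial cross-ratios only in its own rows and columns. For the pattern (3) with components $\begin{pmatrix}1&1\\1&\alpha\end{pmatrix}$ and $\begin{pmatrix}1&1\\1&\beta\end{pmatrix}$, $\alpha,\beta>1$, the two stretched copies and their product are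
$$\begin{pmatrix}1&1&1&1\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\end{pmatrix},\quad\begin{pmatrix}1&1&1&1\\1&1&1&1\\1&1&1&\beta\\1&1&1&\beta\end{pmatrix},\quad F=\begin{pmatrix}1&1&1&1\\1&1&\alpha&\alpha\\1&1&\alpha&\alpha\beta\\1&1&\alpha&\alpha\beta\end{pmatrix}.$$
Multiplying column $4$ of $F$ by $1/\alpha$ gives entries $1,1,1,\beta$ at rows and columns $2,4$ and leaves $1,1,1,\alpha$ at rows and columns $1,3$. So it completes the data. $F$ is TN: row $2$ divided by row $1$ is $(1,1,\alpha,\alpha)$, row $3$ divided by row $2$ is $(1,1,1,\beta)$, and both are nondecreasing, so the $2\times2$ minors are $\ge0$. Rows $3$ and $4$ are equal, as are columns $1$ and $2$, so the only nonzero $3\times3$ minors are $\det\begin{pmatrix}1&1&1\\1&\alpha&\alpha\\1&\alpha&\alpha\beta\end{pmatrix}=(\alpha-1)\alpha(\beta-1)>0$.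

We now carry this out. The first assertion of Theorem 2 is in Lemma 2. Let $P$ avoid $X_1,\dots,X_6$, let $U$ be the set of partial TP matrices on $P$, and let $d\in U$. By Lemma 6 each component $K$ is a staircase on $I_K\times J_K$, with functions $f,g$ on $I_K$ valued in $J_K$. Let $i^+$ be the successor of $i$ in $I_K$ and $c^-$ the predecessor of $c$ in $J_K$.

**Step 1: cells.** These index the cross-ratios that the data prescribe. For $i\in I_K$ not the last row and $c\in J_K$ not the first column, put $(i,c)\in E_K$ if the four positions $(i,c^-),(i,c),(i^+,c^-),(i^+,c)$ are all in $P$. By monotonicity of $f,g$,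
$$E_K=\{(i,c):f(i^+)<c\le g(i)\}. \tag{6}$$
Let $E=\bigcup_KE_K$. In the staircase $S$ of Section 6 we get $E=\{(1,2),(2,3)\}$; for $i=3$ there is no $c$ with $4<c\le 4$.

**Step 2: cells of different components are ordered.** This is the only use of $X_3$. *(F1) If $(i,c)\in E_K$, $(i',c')\in E_{K'}$, $K\ne K'$, then $i\ne i'$, $c\ne c'$, and $i<i'\Leftrightarrow c<c'$.* The first two hold since $I_K\cap I_{K'}=J_K\cap J_{K'}=\emptyset$. Suppose $i'<i$ and $c'>c$. In rows $i'<i<i^+$ and columns $c^-<c<c'$ the entries $(i',c')$ and $\{i,i^+\}\times\{c^-,c\}$ are specified. The other four lie in a row of one component and a column of another, so they are unspecified. This is $X_3$, a contradiction. The case $i<i'$, $c>c'$ follows by exchanging the roles of the two elements.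

**Step 3: blobs, and their total order.** Cells of one component that share a coordinate must be treated together.

**Definition (blob).** A *blob* is a class of the equivalence relation on $E$ generated by "same first coordinate or same second coordinate".

Each blob lies in one $E_K$. A full $3\times3$ pattern has $E=\{1,2\}\times\{2,3\}$, one blob. In $S$ there are two blobs, $\{(1,2)\}$ and $\{(2,3)\}$. In
$$\begin{pmatrix}*&?&*&?&?\\ ?&*&?&*&?\\ *&?&*&?&*\\ ?&*&?&*&?\\ ?&?&*&?&*\end{pmatrix}$$
the component on rows and columns $1,3,5$ has the cells $(1,3)$ and $(3,5)$, and the component on rows and columns $2,4$ has the cell $(2,4)$, which lies between them. So one cannot order the components, but one can order the blobs.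

*(F2) For blobs $b\ne b'$: either $i<i'$ and $c<c'$ for all $(i,c)\in b$, $(i',c')\in b'$ (write $b<b'$), or the reverse for all. So blobs are totally ordered.* Coordinates of elements of different blobs differ. First, any two such elements are comparable. For different components this is (F1). In the same component suppose $i<i'$ and $c>c'$ (the other case is the same with roles exchanged). Then $f(i^+)\le f(i'^+)<c'<c\le g(i)$, so $(i,c')\in E_K$ by (6). It shares its first coordinate with $(i,c)$ and its second with $(i',c')$, so it lies in both blobs, a contradiction.

Second, uniformity. Fix $z\in b$. Two elements of $b'$ sharing a coordinate lie on the same side of $z$, since the side can be read off from either coordinate. As $b'$ is connected by such steps, all of $b'$ lies on one side of $z$. Likewise all of $b$ lies on one side of each element of $b'$. Together this gives the claim; transitivity is clear.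

**Step 4: each blob spans a staircase.** This makes Lemma 8 applicable. For a blob $b\subseteq E_K$ let $\rho_b,\kappa_b$ be its sets of first and second coordinates. *$\rho_b$ consists of consecutive elements of $I_K$, and $\kappa_b$ of consecutive elements of $J_K$.* If $(i,c),(i'',c)\in b$ and $i\le i'\le i''$ in $I_K$, then $f(i'^+)\le f(i''^+)<c\le g(i)\le g(i')$, so $(i',c)\in E_K$, hence $(i',c)\in b$. If $(i,c),(i,c'')\in b$ and $c\le c'\le c''$ in $J_K$, then $f(i^+)<c\le c'\le c''\le g(i)$, so $(i,c')\in b$. Given $r,r'\in\rho_b$, take a chain $z_0,\dots,z_s$ in $b$ from an element with first coordinate $r$ to one with first coordinate $r'$, in which successive elements share a coordinate. In a step that shares the first coordinate, the first coordinate does not change. In a step that shares the second, all elements of $I_K$ between the two first coordinates lie in $\rho_b$. Every element of $I_K$ between $r$ and $r'$ lies between the first coordinates of some $z_{u-1},z_u$, so it lies in $\rho_b$. The argument for $\kappa_b$ is the same.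

Let
$$I_b=\rho_b\cup\{(\max\rho_b)^+\},\quad J_b=\kappa_b\cup\{(\min\kappa_b)^-\},\quad m_b=|I_b|,\quad n_b=|J_b|.$$
Both sets consist of consecutive elements of $I_K$, respectively $J_K$. If $(i,c)\in b$, then $i,i^+\in I_b$ and $c^-,c\in J_b$, and these four positions are in $P$.

*On $I_b\times J_b$ the pattern is a staircase.* The row supports $R_i\cap J_b$ are intervals of $J_b$. They are nonempty, because every row of $I_b$ is $i$ or $i^+$ for some $(i,c)\in b$. Their ends $\max(f(i),\min J_b)$ and $\min(g(i),\max J_b)$ are nondecreasing. Consecutive rows of $I_b$ are $i,i^+$ with $(i,c)\in b$ for some $c$, and they share $c^-,c\in J_b$. The column $\min J_b=(\min\kappa_b)^-$ is used by a row of $I_b$ (take $(i,\min\kappa_b)\in b$), hence by the first one. The column $\max J_b=\max\kappa_b$ is used by a row of $I_b$, hence by the last one.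

As a submatrix of $P$, this staircase avoids $X_4,X_5,X_6$. Let $A_b=A_b(d)$ be the positive TN completion of the data on $I_b\times J_b$ given by Lemma 8, indexed by $[m_b]\times[n_b]$. It is continuous in $d$.

**Step 5: the product matrix $F$.** Each $A_b$ is stretched to size $m\times n$, and the results are multiplied entrywise. For $i\in[m]$, $j\in[n]$ put
$$\varphi_b(i)=1+\#\{r\in\rho_b:r<i\},\quad\psi_b(j)=1+\#\{c\in\kappa_b:c\le j\},\quad F_{ij}=\prod_bA_b(\varphi_b(i),\psi_b(j))>0. \tag{7}$$
For $i\in I_b$, $\varphi_b(i)$ is the position of $i$ in $I_b$, because all elements of $I_b$ except the last are in $\rho_b$. For $j\in J_b$, $\psi_b(j)$ is the position of $j$ in $J_b$, because all elements of $J_b$ except the first are in $\kappa_b$.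

**Step 6: $F$ is TN.** *(F3)* We multiply the blobs in one at a time and recognize each multiplication as a gluing. Order the blobs $b_1<b_2<\cdots$ and let $F^{(s)}$ be the product over the first $s$ blobs; $F^{(0)}$ is the all-ones matrix, which is TN. Assume that $F'=F^{(s-1)}$ is TN and write
$$A=A_{b_s},\quad\varphi=\varphi_{b_s},\quad\psi=\psi_{b_s},\quad p=\min\rho_{b_s},\quad q=\min\kappa_{b_s}-1.$$
Here $q\ge1$, as $\min\kappa_{b_s}$ has a predecessor in $J_K$. For $t<s$, all elements of $\rho_{b_t}$ are $<p$ and all elements of $\kappa_{b_t}$ are $\le q$. Hence $\varphi_{b_t}$ is constant on rows $\ge p$ and $\psi_{b_t}$ is constant on columns $\ge q$. So rows $\ge p$ of $F'$ are all equal, and columns $\ge q$ of $F'$ are all equal. Also $\varphi(i)=1$ for $i\le p$ and $\psi(j)=1$ for $j\le q$. Therefore $F^{(s)}_{ij}=F'_{ij}A(\varphi(i),\psi(j))$ equals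

* $F'_{ij}A(1,1)$ for $i\le p$, $j\le q$;
* $F'_{pq}A(\varphi(i),\psi(j))$ for $i\ge p$, $j\ge q$;
* $F'_{iq}A(1,\psi(j))=F^{(s)}_{iq}F^{(s)}_{pj}/F^{(s)}_{pq}$ for $i<p$, $j>q$;
* $F'_{pj}A(\varphi(i),1)=F^{(s)}_{iq}F^{(s)}_{pj}/F^{(s)}_{pq}$ for $i>p$, $j<q$.

For the third line, $F^{(s)}_{iq}=F'_{iq}A(1,1)$, $F^{(s)}_{pj}=F'_{pq}A(1,\psi(j))$ and $F^{(s)}_{pq}=F'_{pq}A(1,1)$. For the fourth, $F^{(s)}_{iq}=F'_{pq}A(\varphi(i),1)$ and $F^{(s)}_{pj}=F'_{pj}A(1,1)$. So $F^{(s)}$ is the matrix $M$ of Lemma 5 with this $p$ and $C=\{q\}$. Here $N_1$ is a positive multiple of a submatrix of $F'$, and $N_2$ is a positive multiple of a matrix obtained from $A$ by repeating lines. Both are TN by (O2) and (O3). Hence $F^{(s)}$ is TN.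

**Step 7: $F$ has the prescribed cross-ratios.** *(F4) For $(i,c)\in E$,*
$$\frac{F_{ic^-}F_{i^+c}}{F_{ic}F_{i^+c^-}}=\frac{d_{ic^-}d_{i^+c}}{d_{ic}d_{i^+c^-}}. \tag{8}$$
Let $(i,c)\in b$. By the remark after (7), the factor of $b$ contributes the right-hand side, since $A_b$ agrees with $d$ at the four positions. If $b'>b$, all elements of $\kappa_{b'}$ exceed $c$, so $\psi_{b'}(c^-)=\psi_{b'}(c)=1$, and the factor of $b'$ contributes $1$. If $b'<b$, all elements of $\rho_{b'}$ are $<i$, so $\varphi_{b'}(i)=\varphi_{b'}(i^+)=m_{b'}$, and it contributes $1$.

**Step 8: scale the lines to hit the data.** *(F5) There are $x_i,y_j>0$, continuous in $d$, with $x_iy_jF_{ij}=d_{ij}$ on $P$.* Put $w_{ij}=d_{ij}/F_{ij}$ on $P\cap(I_K\times J_K)$. The common columns of rows $i,i^+$ form a nonempty interval of $J_K$. If $c^-,c$ are both common columns, then $(i,c)\in E_K$, and (8) gives $w_{i^+c}/w_{ic}=w_{i^+c^-}/w_{ic^-}$. So the ratio $\theta_i=w_{i^+c}/w_{ic}$ is the same for all common columns $c$. Let $x=1$ at the first row of $I_K$ and $x_{i^+}=\theta_ix_i$. If $i$ and $i^+$ both contain $c$, then $w_{i^+c}/x_{i^+}=\theta_iw_{ic}/(\theta_ix_i)=w_{ic}/x_i$. The support of each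 column is a nonempty interval of $I_K$ (the transpose of a staircase is a staircase), so $y_c:=w_{ic}/x_i$ does not depend on the row $i$ containing $c$. Put $x_i=1$, $y_j=1$ on lines in no component.

**Step 9: conclusion.** The matrix $\sigma(d)=(x_iy_jF_{ij})$ is TN by (F3) and (O2), agrees with $d$ on $P$ by (F5), and depends continuously on $d\in U$. By Lemma 4, $P$ is TP-completable. This proves Theorem 2. ∎

## 9. Proof of Theorem 1

Let $P$ be TN-completable. By Lemma 1 all its submatrices are TN-completable, so by Lemma 2 it avoids $X_1,\dots,X_6$. By Theorem 2 it is TP-completable.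

Let $P$ be a TP obstruction. It is not TP-completable, hence not TN-completable. Among its submatrices that are not TN-completable (including $P$ itself), choose one with the fewest lines. All its proper submatrices are submatrices of $P$ with fewer lines, so they are TN-completable. So the chosen one is a TN obstruction contained in $P$. ∎

## 10. Completability of staircase patterns

**Theorem 3.** For a staircase pattern the following are equivalent: TP-completable; TN-completable; avoids $X_4,X_5,X_6$; has no contiguous $X_4,X_5,X_6$. A pattern whose bipartite graph on all lines is connected is TN-completable if and only if it avoids $X_1,X_2,X_4,X_5,X_6$.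

The second sentence is about TN only. The bipartite graph of $X_1$ is connected, and $X_1$ is TP-completable but not TN-completable. So for connected patterns that are not staircases the two notions can differ.

What is new here is that TN *data*, which may contain zeros, must be completed. The gluing formula (2) divides by entries in row $p$, so it stops working when one of them is $0$, and the zero cases must be treated by hand (Lemma 11). We first need two facts about contiguous submatrices.

**Lemma 9.** A contiguous submatrix of a TP-completable pattern is TP-completable.

*Proof.* The larger pattern is reached from the contiguous submatrix by adding outer lines one at a time. So it suffices to extend partial TP data to one additional outer line; then iterate, complete, and restrict the completion. For a new bottom row put $t^j$ in each specified column $j$. Expand a fully specified minor with columns $j_1<\dots<j_k$ that uses the new row along that row. It equals $t^{j_k}$ times a specified minor of the old data (or $1$), plus $O(t^{j_k-1})$, so it is positive for large $t$. The other three sides follow by (O1). ∎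

**Lemma 10.** If a staircase has a submatrix $X_4$, $X_5$ or $X_6$, it has a contiguous one of these three.

*Proof.* By transposition consider $X_4$ or $X_6$ on rows $r_1<\dots<r_4$ and columns $c_1<\dots<c_4$. The specified and unspecified positions give
$$c_3\le g(r_1)<c_4\le g(r_2),\qquad f(r_3)\le c_1,\qquad f(r_4)\le c_2.$$
Choose $i$ with $r_1\le i<r_2$ and $g(i)<c_4\le g(i+1)$, and put $j=g(i)+1$. Since $g(i)\ge g(r_1)\ge c_3$, we have $c_3<j\le c_4$. Now $i+1\le r_2$, so $i+2\le r_3$ and $f(i+2)\le c_1\le c_3-2\le j-3$. Also $i+3\le r_4$, so $f(i+3)\le c_2\le c_3-1\le j-2$. Finally $g(i+1)\ge c_4\ge j$. As in Step 5 of Lemma 7, rows $i,\dots,i+3$ and columns $j-3,\dots,j$ form a contiguous $X_4$ or $X_6$. ∎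

**Lemma 11.** In Lemma 5, drop positivity on $\{p\}\times C$, but if $|C|=2$ assume that the rows $p$ of $N_1$ and $N_2$ are not both zero. Then $N_1,N_2$ still have a common TN extension.

*Proof.* Write row $p$ as $(u,c,w)$ over $L,C,R$. Let $A=N_1|_{T\times L}$ and $D=N_2|_{B\times R}$, and for a column $c_s\in C$ let $v_s,z_s$ be its restrictions to $T,B$. If $|C|=1$ we drop the index; if $|C|=2$ we write $c_1,c_2$ also for the entries of row $p$.

**Step 1: an auxiliary gluing without common columns.** It serves the cases where the columns of $C$ vanish. We claim
$$(*)\qquad\begin{pmatrix}A&0\\u&w\\0&D\end{pmatrix}\ \text{is TN}.$$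
Minors without row $p$ are minors of a block diagonal matrix with TN blocks, see (O5). Take a minor with row $p$, rows $T',B'$ and columns $L',R'$; below, $A,u,w,D$ stand for the appropriate submatrices. If $|L'|=|T'|$, it is block lower triangular and equals $\det A\cdot\det\begin{pmatrix}w\\D\end{pmatrix}$. If $|L'|=|T'|+1$, it is block upper triangular and equals $\det\begin{pmatrix}A\\u\end{pmatrix}\cdot\det D$. If $|L'|>|T'|+1$, the columns $L'$ are supported on too few rows; if $|L'|<|T'|$, then $|R'|>|B'|+1$ and the columns $R'$ are. In these two cases the minor is $0$.

**Step 2: $|C|=1$.** If $c>0$ use Lemma 5. Let $c=0$. The minors $-v_iu_j\ge0$ of $N_1$ and $-w_jz_k\ge0$ of $N_2$ show that ($v=0$ or $u=0$) and ($w=0$ or $z=0$). Fill with zeros.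

* $v=0$, $w=0$: the result is block diagonal with blocks on $(T\cup p)\times L$ and $B\times(C\cup R)$.
* $v=0$, $z=0$: the column of $C$ is zero, and the rest is $(*)$.
* $u=0$, $w=0$: row $p$ is zero, and the rest is the transpose of $(*)$, with the column of $C$ in the role of row $p$.
* $u=0$, $z=0$: the result is block diagonal with blocks on $T\times(L\cup C)$ and $(p\cup B)\times R$.

In each case the blocks are submatrices of $N_1$ or $N_2$, so (O5), (O3) and Step 1 give TN.

**Step 3: $|C|=2$.** If both entries are positive, use Lemma 5.

* $c_1>0=c_2$. The minors of $N_1$ on a row of $T$, row $p$ and columns $c_1,c_2$ are $-v_2(i)c_1\ge0$, so $v_2=0$. The minors of $N_2$ on row $p$, a row of $B$, column $c_2$ and a column of $R$ give $w=0$ or $z_2=0$. If $w=0$, apply Lemma 5 with the single column $c_1$ to $N_1|_{L\cup c_1}$ and $N_2$. Row $p$ of $N_2$ is zero on $c_2\cup R$, so (2) fills $T\times(c_2\cup R)$ with zeros, consistently with $v_2=0$. If $z_2=0$, column $c_2$ is zero; delete it, glue at $c_1$, and reinsert it by (O3).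
* $c_1=0<c_2$. Reverse both orders.
* $c_1=c_2=0$. If $u\ne0$, the minors $-v_s(i)u_j\ge0$ give $v_1=v_2=0$. If $w\ne0$, similarly $z_1=z_2=0$. If $u\neq0\neq w$, the columns of $C$ are zero; use $(*)$. If $u\ne0=w$, fill with zeros: block diagonal on $(T\cup p)\times L$ and $B\times(C\cup R)$. If $u=0\ne w$: block diagonal on $T\times(L\cup C)$ and $(p\cup B)\times R$. The case $u=w=0$ is excluded by hypothesis. ∎

**Definition (weak staircase).** A *weak staircase* is a pattern whose nonempty row supports are intervals such that $f,g$ are nondecreasing on the nonempty rows.

Staircases are weak staircases. Deleting lines preserves the property. For a deleted column, the new first element of a still nonempty support is the smallest remaining column that is at least $f(i)$, which is nondecreasing in $i$; similarly for $g$. For example, deleting column $2$ of $X_4$ leaves a $4\times3$ pattern with only the upper right corner missing; the pattern $\begin{pmatrix}*&?\\?&*\end{pmatrix}$ is a weak staircase but not a staircase.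

**Proposition 12.** A weak staircase avoiding $X_4,X_5,X_6$ is TN-completable.

*Proof.* Induct on the number of lines. If $m=1$ or $n=1$, fill with zeros. Let $m,n\ge2$ and let partial TN data be given. If the specified entries on some line are all zero, or there are none, delete the line, complete by induction, and insert a zero line (O3). Otherwise there are no empty lines.

If two consecutive rows $r,r+1$ do not overlap, then $g(r)<f(r+1)$ by monotonicity, so
$$P\subseteq\big([1,r]\times[1,g(r)]\big)\cup\big([r+1,m]\times[f(r+1),n]\big).$$
Complete both parts by induction and fill with zeros; the result is block diagonal, up to zero lines, and TN by (O5) and (O3).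

Otherwise consecutive rows overlap, and since columns $1$ and $n$ are not empty, monotonicity gives $f(1)=1$ and $g(m)=n$. So $P$ is a staircase. If it is full, there is nothing to do. If not, split $P$ or $P^T$ by Lemma 7. The parts are staircases with fewer lines and avoid $X_4,X_5,X_6$. Complete them by induction and apply Lemma 11 (or its transpose). Its hypothesis holds, because the specified entries of the line $p$ are not all zero and each of them lies in $P_1$ or $P_2$. ∎

*Proof of Theorem 3.* Let $P$ be a staircase. Avoiding $X_4,X_5,X_6$ is equivalent to having no contiguous one, by Lemma 10. If $P$ avoids them, it is TN-completable by Proposition 12 and TP-completable by Lemmas 8 and 4. If $P$ does not avoid them, it is not TN-completable by Lemmas 1 and 2. It then has a contiguous one by Lemma 10, so by Lemmas 9 and 2 it is not TP-completable.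

Now let the bipartite graph on all lines be connected. TN-completability forces avoiding $X_1,X_2,X_4,X_5,X_6$ by Lemmas 1 and 2. Conversely, if $P$ avoids these five, its only component has all lines, so $P$ is a staircase by Lemma 6. It avoids $X_4,X_5,X_6$, so it is TN-completable by Proposition 12. ∎

## 11. Each of the six patterns is needed

**Theorem 4.** $X_1,\dots,X_6$ are TN obstructions, so every TP obstruction contains one of these six. None of the six can be dropped from the list in Theorem 2. The converse of the first sentence of Theorem 1 is false.

*Proof.* **Step 1: the six patterns are TN obstructions.** They are not TN-completable (Lemma 2). By Lemma 1 it suffices to check that deleting one line leaves a TN-completable pattern. For $X_1,X_2$ what remains has one row or one column, and zeros complete it. For $X_3$: deleting row $1$ or column $3$ leaves a full $2\times2$ block and one empty line, to be filled with zeros. Deleting row $2$ or row $3$ leaves two rows with complementary supports, to be completed to two equal rows with nonnegative entries; all $2\times2$ minors are then $0$. Deleting column $1$ or $2$ leaves two columns with complementary supports,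 to be completed to equal columns. The patterns $X_4,X_5,X_6$ are staircases; deleting a line leaves a weak staircase with fewer than $4$ rows or fewer than $4$ columns, which is TN-completable by Proposition 12. By Theorem 2, every pattern that is not TP-completable, in particular every TP obstruction, contains one of these six TN obstructions.

**Step 2: none can be dropped.** For each $X_k$ we give a pattern that is not TP-completable and avoids the other five.

* $X_4,X_5,X_6$: take the pattern itself, which is not TP-completable by Lemma 2. Its unspecified entries are only at the upper right and lower left corners. $X_1$ needs an unspecified entry with a row above it and a column to its left, $X_2$ one with a row below it and a column to its right, and $X_3$ has four unspecified entries. So none of these occurs. The pattern differs from the other two $4\times4$ patterns.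
* $X_1$: take the pattern $Q$ of Section 2, which is not TP-completable. It avoids $X_2$, because its unspecified entries $(2,3)$ and $(3,2)$ do not have both a row below and a column to the right. It is $3\times3$ and not $X_3$.
* $X_2$: reverse rows and columns of $Q$. Reversal preserves TP and exchanges $X_1$ and $X_2$. The result is $3\times3$ with two unspecified entries, so it is not $X_3$.
* $X_3$: take
$$\begin{pmatrix}*&?&?&*\\?&*&*&?\\?&*&*&?\\ *&?&?&*\end{pmatrix}.$$
A copy of $X_1$ or $X_2$ would be connected, so it would lie in one component; but both components are full blocks. So $X_1,X_2$ are avoided, and the pattern differs from $X_4,X_5,X_6$. Put $\begin{pmatrix}1&1\\1&2\end{pmatrix}$ on rows and columns $1,4$ and $\begin{pmatrix}2&1\\1&2\end{pmatrix}$ on rows and columns $2,3$. The specified $2\times2$ minors are $1$ and $3$, so the data are partial TP. In a TP completion $(m_{ij})$ the cross-ratio $\dfrac{m_{11}m_{44}}{m_{14}m_{41}}=2$ is the product of the nine cross-ratios of contiguous $2\times2$ cells. All of these exceed $1$, and one of them is $\dfrac{m_{22}m_{33}}{m_{23}m_{32}}=4$, a contradiction.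

**Step 3: the converse.** $X_1$ is TP-completable, by taking the missing entry large, but not TN-completable. ∎
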